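\title{Projective plane graphs containing neither $K_5$ nor $6$-cycles are $4$-choosable}

\begin{abstract}
We prove that $K_5$ is the only nonempty graph without $6$-cycles that embeds in the projective plane and has minimum degree at least $4$. Consequently every projective plane graph containing neither $K_5$ nor a $6$-cycle is $3$-degenerate, and hence $4$-choosable. The proof reduces the statement to the theorem that planar graphs without $6$-cycles are $3$-degenerate: from a counterexample we build a planar one, either by passing to the double cover or by gluing copies of a piece of the graph along a polyhedron.
\end{abstract}

\section{Introduction}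

All graphs are finite and simple, and $\delta(G)$ denotes the minimum degree of $G$. A \emph{list assignment} $L$ gives each vertex $v$ of $G$ a set $L(v)$ of colors, and an \emph{$L$-coloring} is a proper vertex coloring $f$ with $f(v)\in L(v)$ for all $v$. The graph $G$ is \emph{$k$-choosable} if it has an $L$-coloring whenever $|L(v)|\ge k$ for all $v$; the least such $k$ is $\chi_\ell(G)$. Taking all lists equal shows $\chi(G)\le\chi_\ell(G)$. A graph is \emph{$d$-degenerate} if each of its nonempty subgraphs has a vertex of degree at most $d$. Such a graph is $(d+1)$-choosable: remove vertices of degree at most $d$ one at a time and color them in the reverse order, so that each vertex has at most $d$ colored neighbors when its turn comes.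

A graph is \emph{embedded} in a surface if it is drawn there without crossings; the faces need not be discs. A \emph{projective plane graph} is a graph that embeds in the projective plane. ``Containing'' always refers to subgraphs, so a graph \emph{without $6$-cycles} has no cycle of length $6$, induced or not.

A graph on a fixed surface can have many edges only if it has many triangular faces, and four triangles glued into a disc with six distinct boundary vertices form a $6$-cycle. So forbidding $6$-cycles should force vertices of small degree. In the plane the result is as follows.

\begin{theorem}[Fijav\v{z}, Juvan, Mohar and \v{S}krekovski \cite{FJMS}]\label{thm:planar}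
Every planar graph without $6$-cycles is $3$-degenerate. Equivalently, every nonempty planar graph with $\delta\ge4$ contains a $6$-cycle.
\end{theorem}

Thus planar graphs without $6$-cycles are $4$-choosable. It is also known that toroidal graphs without $6$-cycles are $5$-choosable. In the projective plane four colors do not suffice, for a trivial reason: $K_5$ has too few vertices to contain a $6$-cycle, it needs five colors, and it embeds (Figure~\ref{fig:K5}). One may hope that $K_5$ is the only obstruction, and this is the question posed in \cite{Choi}:

\begin{quote}
\emph{Is every projective plane graph containing neither $K_5$ nor $6$-cycles $4$-choosable?}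
\end{quote}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.0]
\draw[thick] (0,0) circle (2);
\draw[thick] (180:2) -- (0:2);
\draw[dashed] (120:2) -- (-0.7,0) -- (240:2);
\draw[dashed] (60:2) -- (0.7,0) -- (300:2);
\foreach \a/\n in {180/v,120/a,60/b,0/v,300/a,240/b}
  {\fill (\a:2) circle (0.06); \node at (\a:2.3) {$\n$};}
\fill (-0.7,0) circle (0.06); \node at (-0.45,0.25) {$c$};
\fill (0.7,0) circle (0.06); \node at (0.45,0.25) {$d$};
\end{tikzpicture}
\caption{The projective plane as a disc with antipodal boundary points identified. The solid lines are two noncontractible triangles $vab$ and $vcd$ meeting only in $v$; they cut the surface into two hexagons. Adding the four dashed edges gives an embedding of $K_5$.}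
\label{fig:K5}
\end{figure}

On all other surfaces the hope fails: an infinite family is known of graphs that contain neither $K_5$ nor $6$-cycles, are not $4$-colorable, and embed in every surface except the plane and the projective plane. (Surfaces are closed and connected, and the plane stands for the sphere.) Graphs with these properties are easy to write down.

\begin{example}\label{ex:necklace}
For $k\ge3$ let $N_k$ consist of vertices $x_0,\dots,x_k$, disjoint triangles $T_1,\dots,T_k$, all edges from $x_{i-1}$ and from $x_i$ to $T_i$, and the edge $x_kx_0$. Each \emph{bead} $T_i\cup\{x_{i-1},x_i\}$ induces $K_5$ minus an edge. A cycle that is not inside one bead passes through all beads and has length at least $2k+1\ge7$. So there is no $6$-cycle, and there is no $K_5$, since a spanning $5$-cycle of a $K_5$ would lie in one bead. In a $4$-coloring, $x_{i-1}$ and $x_i$ both receive the color missing on $T_i$, so the adjacent vertices $x_0$ and $x_k$ would have the same color. Finally, a bead is planar (a triangle with one vertex inside and one outside), so $N_k-x_kx_0$ is planar; the edge $x_kx_0$ can be drawn along a tube attached so as to give the torus or the Klein bottle, and every surface other than the sphere and the projective plane arises from one of these two by adding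 handles or crosscaps inside faces.
\end{example}

The projective plane is therefore the one surface in doubt. It is also the one surface doubly covered by the sphere, and a $6$-cycle in the double cover of a graph without $6$-cycles must come from two noncontractible triangles (Section~\ref{sec:triangles}). So Theorem~\ref{thm:planar} almost lifts, and one would guess that the answer is yes. We prove this in the following form.

\begin{theorem}\label{thm:main}
Let $G$ be a nonempty graph embedded in the projective plane, without $6$-cycles and with $\delta(G)\ge4$. Then $G\cong K_5$.
\end{theorem}

The octahedron, which is planar and $4$-regular, shows that $6$-cycles must be excluded, and the graphs $N_k$, which have minimum degree $4$, show that the theorem does not extend to the torus or the Klein bottle.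

\begin{corollary}\label{cor:question}
A projective plane graph containing neither $K_5$ nor $6$-cycles is $3$-degenerate, and hence $4$-choosable.
\end{corollary}

\begin{proof}
If $G$ is not $3$-degenerate, it has a nonempty subgraph $G'$ with $\delta(G')\ge4$. This $G'$ is embedded and has no $6$-cycle, so $G'\cong K_5$ by Theorem~\ref{thm:main}, contrary to the hypothesis.
\end{proof}

The \emph{$4$-core} of a graph is the union of all its subgraphs with minimum degree at least $4$; it is the largest such subgraph.

\begin{corollary}\label{cor:more}
Let $G$ be a projective plane graph without $6$-cycles.
\begin{itemize}
\item[(i)] The $4$-core of $G$ is empty or a single $K_5$; so $G$ contains at most one $K_5$.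
\item[(ii)] The following are equivalent: $K_5\not\subseteq G$; $G$ is $3$-degenerate; $G$ is $4$-choosable; $G$ is $4$-colorable.
\item[(iii)] If $K_5\subseteq G$, then $\chi(G)=\chi_\ell(G)=5$.
\end{itemize}
Moreover,
\begin{itemize}
\item[(iv)] the surfaces on which every embedded graph containing neither $K_5$ nor $6$-cycles is $4$-choosable are exactly the plane and the projective plane.
\end{itemize}
\end{corollary}

\begin{proof}
(i) Apply Theorem~\ref{thm:main} to the $4$-core, which contains every $K_5$ of $G$. (ii) The first condition implies the second by Corollary~\ref{cor:question}, the second implies the third by greedy coloring, the third implies the fourth by taking equal lists, and a $4$-colorable graph contains no $K_5$. (iii) A nonempty subgraph with minimum degree at least $5$ would lie in the $4$-core, which has five vertices. So $G$ is $4$-degenerate, and $5\le\chi(G)\le\chi_\ell(G)\le5$. (iv) Planar graphs embed in the projective plane, so Corollary~\ref{cor:question} covers both surfaces; Example~\ref{ex:necklace} excludes all others.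
\end{proof}

The proof of Theorem~\ref{thm:main} uses no discharging. Every contradiction comes from constructing a planar graph with $\delta\ge4$ and no $6$-cycle, which Theorem~\ref{thm:planar} forbids. Section~\ref{sec:gluing} develops the main construction, which glues copies of a plane graph whose few vertices of small degree lie on one face. Section~\ref{sec:triangles} sorts the graphs $G$ by the way their noncontractible triangles intersect. Two of the three cases are short. In the third, two triangles cut the projective plane into two hexagons as in Figure~\ref{fig:K5}, and Sections~\ref{sec:ears}--\ref{sec:cuts} show that such a hexagon has no vertex inside.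

\section{Gluing copies of a plane graph}\label{sec:gluing}

\subsection{One and two exceptional vertices}

When a disc is cut out of $G$, the vertices inside keep their degrees, but those on the boundary lose edges. We therefore need versions of Theorem~\ref{thm:planar} that tolerate a few vertices of small degree on a common face. Let $F$ be a plane graph without $6$-cycles in which all vertices have degree at least $4$, with a few exceptions.

Suppose the only exception is a vertex $p$. If $p$ has degree $2$ or $3$, take two copies of $F$ and identify the two copies of $p$. The result is planar, has $\delta\ge4$, and has no $6$-cycle because every cycle lies in one copy. This contradicts Theorem~\ref{thm:planar}. If $p$ has degree $1$, delete it; its neighbor $w$ now has degree at least $3$, and we join the two copies of $w$ by an edge. These are the two repairs used throughout: a vertex of degree at least $2$ is \emph{welded} to its twin in another copy, and a vertex of degree at least $3$ is \emph{linked} to its twin by an edge.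

Suppose next that the exceptions are two nonadjacent vertices $p,p'$ of degree at least $2$ on a common face. Place four copies $F_1,\dots,F_4$ in a ring, weld $p$ between $F_1,F_2$ and between $F_3,F_4$, and weld $p'$ between $F_2,F_3$ and between $F_4,F_1$. A cycle that leaves one copy runs through all four and spends at least two edges in each, so it has length at least $8$. Again Theorem~\ref{thm:planar} is contradicted. Alternatively, take only two copies, mirror images of each other, and weld both $p$ and $p'$ between them. A new cycle then consists of two $p$--$p'$ paths, one in each copy, and we need to know that no two such paths have total length $6$.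

The general lemma combines the two constructions. The exceptional vertices are split into three groups, each group is sent along its own edge of a cubic plane graph, and vertices in the same group must satisfy a condition on path lengths.

\subsection{The gluing lemma}

A \emph{piece} is a nonempty graph $F$ without $6$-cycles, drawn in the interior of a closed disc, together with distinct vertices called \emph{terminals} and pairwise disjoint arcs called \emph{stumps}, one from each terminal to the boundary circle, each meeting $F$ only in its terminal. The ends of the stumps give the terminals a cyclic order. Vertices on a common face $f$ of a plane graph can always be made the terminals of a piece: join them without crossings to a new point $z$ in $f$ and remove a small open disc around $z$ from the sphere.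

Each terminal is declared to be a \emph{link} or a \emph{weld}; these are the two \emph{kinds} of terminals. Put $h(\tau)=\frac12$ for a link and $h(\tau)=0$ for a weld. For a path $P$ in $F$ with $|P|$ edges between distinct terminals $\tau,\tau'$, the \emph{cost} of $P$ is
\[
c(P)=|P|+h(\tau)+h(\tau').
\]
It measures the contribution of $P$ to a cycle of the glued graph, each linking edge being shared by the two copies that it joins. A link and a weld that are adjacent in $F$ form a \emph{tight} pair; the edge between them has cost $\frac32$.

\begin{lemma}[Gluing lemma]\label{lem:glue}
There is no piece $F$ with a partition of its cyclically ordered terminals into three intervals $A,B,C$, possibly empty, such that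
\begin{itemize}
\item[(G1)] non-terminals have degree at least $4$, links at least $3$, and welds at least $2$;
\item[(G2)] no two welds are adjacent;
\item[(G3)] $c(P)+c(P')\ne6$ for all distinct $\tau,\tau'$ in the same interval and all $\tau$--$\tau'$ paths $P,P'$, the case $P=P'$ included;
\item[(G4)] every link is in at most one tight pair, or every interval has at most one element;
\item[(G5)] no tight pair has one member in $A$ and the other in $B$.
\end{itemize}
\end{lemma}

The copies of $F$ will sit at the vertices of a cubic plane graph $Q$. Neighboring copies must be mirror images, so $Q$ should be bipartite. Euler's formula gives $\sum_f(6-|f|)=12$ for a connected cubic plane graph, so $Q$ has $4$-cycles, and a cycle of the glued graph that follows one of them by four tight edges has length $4\cdot\frac32=6$. We choose $Q$ so that all its $4$-cycles use the same two of the three directions; then (G5) concerns only one pair of intervals.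

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\foreach \r/\s/\t in {0/dashed/dotted,90/dotted/dashed,180/dashed/dotted,270/dotted/dashed}{
 \begin{scope}[rotate=\r]
  \draw[thick,\s] (0.5,0)--(0,0.5) (1.1,0)--(1.6,0.5) (0,1.1)--(0.5,1.6);
  \draw[thick,\t] (1.6,0.5)--(2.1,0) (0.5,1.6)--(0,2.1) (3.2,0)--(0,3.2);
  \draw[thick] (0.5,0)--(1.1,0) (2.1,0)--(3.2,0) (1.6,0.5)--(0.5,1.6);
  \foreach \p in {(0.5,0),(1.1,0),(2.1,0),(3.2,0),(1.6,0.5),(0.5,1.6)} \fill \p circle (0.06);
 \end{scope}}
\end{tikzpicture}
\caption{The truncated octahedron with a proper $3$-edge-coloring. The solid edges (color $\gamma$) form a perfect matching; the dashed and dotted edges (colors $\alpha,\beta$) alternate around the six squares, one of which is the outer face.}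
\label{fig:Q}
\end{figure}

\begin{proof}[Proof of Lemma~\ref{lem:glue}]
\emph{The template.} Let $Q$ be the truncated octahedron (Figure~\ref{fig:Q}), a simple cubic plane graph whose $6$ square faces and $8$ hexagonal faces correspond to the vertices and the faces of the octahedron. All faces are even, so $Q$ is bipartite. Color the squares $\gamma$, and color the hexagons $\alpha,\beta$ according to a proper $2$-coloring of the faces of the octahedron. Every vertex of $Q$ lies on one face of each color. Give each edge the color that is missing on its two sides. This is a proper $3$-edge-coloring, and the edges of each square alternate between $\alpha$ and $\beta$. The cyclic orders of the three colors at adjacent vertices $q,q'$ are opposite: the two faces along $qq'$ are the same at both ends, and the face of the third color lies behind $q$ but ahead of $q'$.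

Every $4$-cycle of $Q$ is a square. Indeed, the $\gamma$-edges form a perfect matching, the other edges form the six disjoint squares, and contracting the squares turns the $\gamma$-edges into the edges of the octahedron. A $4$-cycle with $g\ge1$ edges of color $\gamma$ has $g\le2$ and would contract to a loop or to two parallel edges of the octahedron, which is simple.

\emph{The glued graph.} Suppose $F,A,B,C$ satisfy (G1)--(G5). After reflecting $F$ if necessary, $A,B,C$ appear clockwise. At each vertex $q$ of $Q$ where $\alpha,\beta,\gamma$ appear clockwise, put a small disc with a copy $F_q$ of $F$, and at each other vertex put a mirror image, so that the stumps of $A,B,C$ leave along the edges colored $\alpha,\beta,\gamma$. Along an edge $qq'$ the stumps of the corresponding interval leave one disc in clockwise and the other in counterclockwise order. Hence $\tau_q$ can be connected to $\tau_{q'}$, for all $\tau$ in that interval, by disjoint curves. If $\tau$ is a link, the curve becomes an edge; if $\tau$ is a weld, the curve is contracted, so $\tau_q$ and $\tau_{q'}$ are identified. In both cases we speak of the \emph{join} with \emph{label} $\tau$ on the edge $qq'$. The resulting graph $\Gamma$ is planar. Only welds belong to two copies, so two parallel edges would be edges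 of two different copies between two welds; by (G2) there are none, and $\Gamma$ is simple. By (G1), the degrees in $\Gamma$ are at least $4$, $3+1$ and $2+2$. It remains to show that $\Gamma$ has no $6$-cycle; this contradicts Theorem~\ref{thm:planar}.

\emph{Cycles.} A cycle inside one copy is a cycle of $F$. Let $Z$ be a cycle of $\Gamma$ not contained in one copy, and let the \emph{passages} $P_1,\dots,P_m$ be its maximal subpaths consisting of edges of one copy, in cyclic order, with $P_i$ in $F_{q_i}$. A link is incident with only one linking edge, so consecutive passages $P_i,P_{i+1}$ are connected by exactly one join, on the edge $q_iq_{i+1}$; call it join $i$, with label $\tau_i$ (indices mod $m$). Thus $P_i$ is a path of length at least $1$ between the distinct terminals $\tau_{i-1},\tau_i$, and $|Z|=\sum_i c(P_i)$. A join is an edge or a vertex of $\Gamma$, so $Z$ uses it at most once. Since $q_1\cdots q_m$ is a closed walk in the bipartite graph $Q$, the number $m$ is even. By (G2) every passage has cost at least $\frac32$, with equality only if it is the edge of a tight pair.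

If $m=2$, both joins lie on the edge $q_1q_2$, so $\tau_1,\tau_2$ lie in one interval and $|Z|\ne6$ by (G3). If $m\ge6$, then $|Z|\ge9$. Let $m=4$ and suppose $|Z|=6$. Then all four passages are edges of tight pairs. If $q_1q_2q_3q_4$ is a $4$-cycle, it is a square, its edges alternate between $\alpha$ and $\beta$, and each passage is a tight pair between $A$ and $B$, contrary to (G5). Otherwise $q_1=q_3$ or $q_2=q_4$, and after a cyclic shift $q_2=q_4$. Then joins $1$ and $4$ lie on $q_1q_2$, and joins $2$ and $3$ lie on $q_2q_3$. The ends $\tau_4,\tau_1$ of $P_1$ are two terminals of one interval, so the first alternative of (G4) holds. Some $\tau_i$ is a link, and it is tight with both $\tau_{i-1}$ and $\tau_{i+1}$; hence $\tau_{i-1}=\tau_{i+1}$, that is, $\tau_1=\tau_3$ or $\tau_2=\tau_4$. In both cases a join on $q_1q_2$ and a join on $q_2q_3$ have the same label. These two edges then have the same color and share the vertex $q_2$, so they are equal, and $Z$ uses one join twice. This contradiction shows $|Z|\neq6$.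
\end{proof}

\subsection{Three exceptional vertices}

With one terminal in each interval, (G3) and (G4) cost nothing, and we obtain a strengthening of Theorem~\ref{thm:planar} that is used in every later section.

\begin{lemma}\label{lem:three}
Let $F$ be a plane graph without $6$-cycles and let $S$ be a set of at most three vertices incident with a common face. If $V(F)\not\subseteq S$, then some vertex outside $S$ has degree at most $3$.
\end{lemma}

\begin{proof}
Take a counterexample with $|S|$ minimum and delete all edges inside $S$; it remains a counterexample. By Theorem~\ref{thm:planar}, $S\ne\emptyset$. No vertex of $S$ has degree $0$, since deleting it would give a smaller counterexample.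

Suppose $p,p'\in S$ have degree $1$ and the same neighbor $w$, which lies outside $S$. Delete $p,p'$ and put $S'=(S\setminus\{p,p'\})\cup\{w\}$. Since $p$ has degree $1$, the common face surrounds the edge $pw$, so $w$ is incident with it. The vertices outside $S'$ keep their degrees, and there is such a vertex, because $w$ has at least four neighbors and at most three of them lie in $S$. This is a smaller counterexample. Hence the vertices of degree $1$ in $S$ have distinct neighbors, all outside $S$.

Delete the vertices of degree $1$ in $S$ and declare their neighbors links; each has lost one edge and has degree at least $3$. Declare the other vertices of $S$ welds; they have degree at least $2$ and are pairwise nonadjacent. The at most three terminals lie on one face, so we have a piece. Put each terminal in its own interval; then (G1)--(G4) hold. If there are three terminals, two of them are of the same kind and hence not tight, and we call their intervals $A$ and $B$. If there are fewer, let $A=\emptyset$. So (G5) holds too, contrary to Lemma~\ref{lem:glue}.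
\end{proof}

\subsection{Quadrilaterals}

From now on $G$ is a graph as in Theorem~\ref{thm:main}. With four exceptional vertices Lemma~\ref{lem:three} fails, as the wheel with four spokes shows. Inside a $4$-cycle of $G$ this wheel is the only exception.

\begin{lemma}\label{lem:quad}
Let a $4$-cycle $C=c_1c_2c_3c_4$ of $G$ bound a closed disc $D$. Then the interior of $D$ contains either no vertex of $G$, or exactly one, which is adjacent within $D$ to $c_1,c_2,c_3,c_4$.
\end{lemma}

\begin{proof}
Let $I\ne\emptyset$ be the set of vertices in the interior of $D$. All edges of $G$ at vertices of $I$ lie in $D$. Let $s_i$ be the number of neighbors of $c_i$ in $I$. All graphs below are subgraphs of $G$ drawn in $D$, so they are plane graphs without $6$-cycles.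

If at most three of the $s_i$ are positive, let $S$ consist of the corresponding $c_i$, and take the graph on $I\cup S$ formed by the edges with an end in $I$. If all $s_i$ are positive and, say, $s_1\ge2$, take the graph on $I\cup V(C)$ formed by the edges with an end in $I$ and the edges $c_1c_2,c_1c_4$, and let $S=\{c_2,c_3,c_4\}$; here $c_1$ has degree at least $4$. In both cases $S$ lies on the outer face and all other vertices have degree at least $4$, contrary to Lemma~\ref{lem:three}. So $s_1=\dots=s_4=1$. Let $w_i$ be the neighbor of $c_i$ in $I$. The vertices $w_i$ are incident with the outer face of $G[I]$, and all other vertices of $I$ have degree at least $4$ in $G[I]$.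

Suppose the $w_i$ are not all distinct. Lemma~\ref{lem:three} with $S=\{w_1,\dots,w_4\}$ gives $I\subseteq S$, so $|I|\le3$. Summing the degrees over $I$ gives $4|I|\le|I|(|I|-1)+4$, which fails for $|I|=2,3$. So $|I|=1$, and this vertex is adjacent to all $c_i$.

Suppose the $w_i$ are distinct. They are four links of degree at least $3$ in $G[I]$, with the edges $w_ic_i$ as stumps. Lemma~\ref{lem:glue} would need two consecutive links in one interval, and nothing prevents a path of length $2$ between them, which has cost $3$ and violates (G3). We use a $4$-regular template instead. Place a copy of $G[I]$ at each of the six vertices of the plane octahedron, with the four stumps facing the four edges in cyclic order, and for each edge of the octahedron join the two terminals facing it by an edge. The result is simple, planar and has $\delta\ge4$. A cycle not inside one copy consists of $m$ passages and $m$ linking edges following a closed trail of the octahedron, so $m\ge3$, and its length is the sum of $|P|+1$ over the passages $P$. Let $P$ be a passage from $w_i$ to $w_j$, where $i\ne j$. Then $|P|\geq1$, and $c_iw_i\cdots w_jc_j$ is a path of length $|P|+2$ through $I$. If $c_i,c_j$ are adjacent on $C$, then $C$ contains a $c_i$--$c_j$ path of length $3$, so $|P|+2\ne3$ and $|P|\ge2$.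 If $m\ge4$, the cycle has length at least $4\cdot 2=8$. If $m=3$, the trail is a triangle; all eight triangles of the octahedron are faces, so each passage joins cyclically consecutive terminals, and the length is at least $3\cdot3=9$. There is no $6$-cycle, contrary to Theorem~\ref{thm:planar}.
\end{proof}

\section{Noncontractible triangles}\label{sec:triangles}

We use the following standard facts about the projective plane.
\begin{itemize}
\item[(P1)] A closed curve is noncontractible if and only if its lifts to the double cover, the sphere, are not closed, and if and only if it is not null-homologous mod $2$. In particular, a family of cycles that covers every edge an even number of times has an even number of noncontractible members. A contractible cycle bounds a closed disc.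
\item[(P2)] Any two noncontractible closed curves meet.
\item[(P3)] If a connected embedded graph with $n$ vertices, $e$ edges and $f$ faces contains a noncontractible cycle $K$, then all its faces are open discs, and $n-e+f=1$. (Cutting along $K$ gives a closed disc whose boundary circle, together with the rest of the graph, is a connected plane graph.)
\end{itemize}

Let $\mathcal T$ be the set of noncontractible triangles of $G$. By (P2) any two members share a vertex, and two triangles with two common vertices share an edge. So one of the following holds.
\begin{itemize}
\item[(A)] $\mathcal T=\emptyset$, or all members of $\mathcal T$ contain a common edge.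
\item[(B)] Any two members of $\mathcal T$ share an edge, but no edge is common to all.
\item[(C)] Two members of $\mathcal T$ share exactly one vertex.
\end{itemize}

\subsection{Case (A): the double cover}

Let $\tilde G$ be the preimage of $G$ in the sphere. It is a simple planar graph with $\delta\ge4$, in which every vertex and every edge of $G$ has two lifts. Let $Z$ be a $6$-cycle of $\tilde G$. Its projection is not a $6$-cycle of $G$, so $Z$ contains both lifts of some vertex $u$. They are not at distance $1$ on $Z$, since $G$ has no loops. They are not at distance $2$, since at a lift of a neighbor $w$ of $u$ there is only one lift of the edge $uw$. So they are at distance $3$, and each half of $Z$ projects to a closed walk of length $3$, that is, a triangle, with a lift that is not closed. By (P1) both triangles belong to $\mathcal T$.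

If $\mathcal T=\emptyset$, then $\tilde G$ has no $6$-cycle, contrary to Theorem~\ref{thm:planar}. If all members of $\mathcal T$ contain the edge $e$, then each half of $Z$ contains a lift of $e$, and the halves are edge-disjoint, so every $6$-cycle of $\tilde G$ contains both lifts of $e$. Delete one lift $\tilde x\tilde y$. The remaining plane graph has no $6$-cycle, $\tilde x$ and $\tilde y$ lie on a common face, and all other vertices have degree at least $4$. This contradicts Lemma~\ref{lem:three}, so Case (A) does not occur.

\subsection{Case (B): a $K_4$ with quadrilateral faces}

Here $\mathcal T$ has two members $xyz$, $xyw$ and a third member not containing the edge $xy$. The third shares $xz$ or $yz$ with the first and $xw$ or $yw$ with the second, so it consists of $z$, $w$ and one of $x,y$. Hence $x,y,z,w$ span a $K_4$ with three noncontractible triangles. The four triangles of $K_4$ cover each edge twice, so by (P1) all four are noncontractible. By (P3) this $K_4$ has $1+6-4=3$ faces, all discs, and their boundary walks have total length $12$. A boundary walk never returns along the edge it has just used, since $K_4$ has no vertex of degree $1$. So it has length at least $3$, and length $3$ would give a triangle bounding a disc. Thus all three walks have length $4$.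 A closed walk $u_0u_1u_2u_3$ without such returns has $u_0\neq u_2$ and $u_1\neq u_3$, so it is a $4$-cycle. The three closed faces are therefore discs bounded by $4$-cycles through $x,y,z,w$, and by Lemma~\ref{lem:quad} each contains no vertex of $G$ or one vertex adjacent to $x,y,z,w$. If two faces contain vertices $p,q$, then $x\,p\,y\,q\,z\,w$ is a $6$-cycle. If none does, then $\delta(G)\le3$. So $G$ has exactly five vertices, and $\delta(G)\ge4$ gives $G\cong K_5$.

\subsection{Case (C): hexagonal regions}

Let $\Delta,\Delta'\in\mathcal T$ meet exactly in $v$. Their edges alternate around $v$, for otherwise $\Delta'$ could be pushed off $\Delta$ near $v$, contrary to (P2). By (P3) the graph $\Delta\cup\Delta'$ has $1+6-5=2$ faces, both discs. Each of the four angles at $v$ lies between an edge of $\Delta$ and an edge of $\Delta'$, and all other vertices have degree $2$. So a boundary walk alternately runs once around $\Delta$ and once around $\Delta'$, and it uses an even positive number of the four angles. Hence each of the two walks uses two angles and has length $6$, as in Figure~\ref{fig:K5}.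

Let $\varphi$ be one of the two faces. Its closure is the image of a closed disc $D$ bounded by a hexagon $H=x_0x_1x_2x_3x_4x_5$, under a map that takes the interior of $D$ homeomorphically onto $\varphi$, the path $x_0x_1x_2x_3$ once around $\Delta$, and the path $x_3x_4x_5x_0$ once around $\Delta'$. The preimage of $G$ in $D$ is a plane graph $R$, which we call a \emph{hexagonal region}, with \emph{rim} $H$. The map $R\to G$ is injective on edges, and it is injective on vertices except that $x_0$ and $x_3$ both go to $v$. The \emph{interior vertices} of $R$ are those not on the rim.

\begin{proposition}\label{prop:hex}
No hexagonal region has an interior vertex.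
\end{proposition}

Given this proposition, $G$ has only the five vertices of $\Delta\cup\Delta'$, and $\delta(G)\ge4$ gives $G\cong K_5$. So Theorem~\ref{thm:main} follows from Proposition~\ref{prop:hex}, whose proof fills the rest of the paper. The difficulty is that a region has six boundary vertices, while the gluing lemma offers three directions. Several terminals must share an interval, and to verify (G3) we need to know the lengths of the paths that cross the region.

\section{Ears of a minimal region}\label{sec:ears}

Suppose Proposition~\ref{prop:hex} is false. Among all hexagonal regions with an interior vertex, for all pairs of members of $\mathcal T$ meeting in exactly one vertex, fix a region $R$ whose set $I$ of interior vertices is as small as possible. Indices of rim vertices are taken mod $6$ and are called \emph{positions}; the \emph{distance} of two rim vertices, or positions, is their distance on $H$, and two rim vertices at distance $2$ have a \emph{middle} vertex between them. Let $R^\circ$ be $R$ without its chords, the edges inside $D$ joining two rim vertices. All edges of $G$ at a vertex of $I$ appear in $R^\circ$, so vertices of $I$ have degree at least $4$ in $R^\circ$; none of them is adjacent to both $x_0$ and $x_3$, because $G$ is simple.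

An \emph{ear} is a path in $R$ between distinct rim vertices with at least one internal vertex and all internal vertices in $I$. Its possible lengths depend on the position of its ends. A pair of rim vertices is
\begin{itemize}
\item \emph{adjacent} if it has distance $1$;
\item \emph{skew} if it has distance $2$ and contains $x_0$ or $x_3$: $\{x_0,x_2\}$, $\{x_0,x_4\}$, $\{x_3,x_1\}$, $\{x_3,x_5\}$;
\item \emph{cross} if it has one vertex in $\{x_1,x_2\}$ and one in $\{x_4,x_5\}$; these four pairs have distance $2$ or $3$;
\item \emph{polar} if it is $\{x_0,x_3\}$.
\end{itemize}
This covers all $6+4+4+1=15$ pairs. The relabelings $i\mapsto-i$ and $i\mapsto3-i$ preserve the set-up, and together they act transitively on the skew pairs.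

Minimality of $R$ is used through the next lemma.

\begin{lemma}\label{lem:sub}
Let $P,P'$ be internally disjoint paths of length $3$ from $x_0$ to $x_3$ in $R$, and suppose that $P\cup P'$ contains a vertex of $I$. Then the open disc bounded by $P\cup P'$ in $D$ contains no vertex.
\end{lemma}

\begin{proof}
Both paths are homotopic in $D$, with fixed ends, to $x_0x_1x_2x_3$. So their images in $G$ are noncontractible triangles, and these meet only in $v$. The open disc bounded by $P\cup P'$ maps homeomorphically onto a connected open set that avoids the two triangles and has its boundary in them, that is, onto a face of their union. This gives a hexagonal region whose interior vertices form a proper subset of $I$, which is empty by the choice of $R$.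
\end{proof}

\begin{lemma}\label{lem:ears}
The length $L$ of an ear satisfies the following, according to the type of the pair of its ends.
\[
\begin{array}{c|c|c|c}
\text{adjacent}&\text{skew}&\text{cross}&\text{polar}\\ \hline
L\in\{2,3\}\text{ or }L\ge6& L=3\text{ or }L\ge6& L\ge5& L\ge4
\end{array}
\]
In particular:
\begin{itemize}
\item[(a)] an ear whose ends have distance $1,2,3$ has length at least $2,3,4$ respectively, and no ear whose ends have distance $2$ has length $4$;
\item[(b)] a vertex of $I$ has at most two neighbors on the rim, and if it has two, they are adjacent.
\end{itemize}
\end{lemma}

\begin{proof}
Always $L\ge2$. An adjacent or skew pair maps to two vertices of $\Delta$ or of $\Delta'$, and this triangle joins them by paths of lengths $1$ and $2$. Since $G$ has no $6$-cycle, $L\ne5,4$. A cross pair maps to a vertex of $\Delta-v$ and a vertex of $\Delta'-v$; each reaches $v$ in one or two steps, so they are joined in $\Delta\cup\Delta'$ by paths of lengths $2,3,4$, and $L\ne4,3,2$. For the polar pair $L\ne2$, as noted above. It remains to exclude a polar ear of length $3$ and a skew ear of length $2$.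

\emph{A polar ear $x_0\,p\,q\,x_3$.} By Lemma~\ref{lem:sub}, applied to this ear with each of the two rim paths from $x_0$ to $x_3$, we have $I=\{p,q\}$. Besides $x_0$ and $q$, the vertex $p$ has at least two neighbors, and they lie in $\{x_1,x_2,x_4,x_5\}$. A cross pair has no ear of length $2$, so $p$ is adjacent to both of $x_1,x_2$ or to both of $x_4,x_5$; by the symmetry $i\mapsto-i$ assume the former. The same alternative holds for $q$. If $q$ were adjacent to $x_5$, then $x_1\,p\,q\,x_5$ would be a cross ear of length $3$. So $q$ is adjacent to $x_1$ and $x_2$. The edges $px_2$ and $qx_1$ both lie in the disc bounded by the cycle $x_0x_1x_2x_3\,q\,p$, and their ends alternate on it, so they cross. This is impossible.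

\emph{A skew ear of length $2$.} By symmetry it is $x_1\,q\,x_3$. It splits $D$ into the discs bounded by $x_0x_1\,q\,x_3x_4x_5$ and by $x_1x_2x_3\,q$. The first contains no vertex, by Lemma~\ref{lem:sub} for the paths $x_0x_1\,q\,x_3$ and $x_0x_5x_4x_3$. The second does not contain $x_0$, so it maps injectively onto a disc bounded by a $4$-cycle of $G$; by Lemma~\ref{lem:quad} it contains no vertex, or one vertex $y$ adjacent within it to $x_1,x_2,x_3,q$. Now $q$ is not adjacent to $x_0$, and not to $x_4$ or $x_5$, which form cross pairs with $x_1$. If $y$ does not exist, the neighbors of $q$ lie in $\{x_1,x_2,x_3\}$. If $y$ exists, the path $x_1\,y\,x_3$ separates $q$ from $x_2$, and the neighbors of $q$ lie in $\{x_1,x_3,y\}$. Both contradict $\deg q\ge4$.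

Part (a) is read off the table. For (b), two rim neighbors of a vertex of $I$ are the ends of an ear of length $2$, so they are adjacent, and no three rim vertices are pairwise adjacent.
\end{proof}

The graph $R^\circ$ is not a subgraph of $G$, because $v$ has been split, so it may have $6$-cycles. The two ears just excluded are exactly what is needed to control them.

\begin{lemma}\label{lem:only}
The rim $H$ is the only $6$-cycle of $R^\circ$.
\end{lemma}

\begin{proof}
A $6$-cycle missing $x_0$ or $x_3$ would map to a $6$-cycle of $G$. So a $6$-cycle of $R^\circ$ consists of two $x_0$--$x_3$ paths. A path of length $1$ or $2$ between $x_0$ and $x_3$ would give a loop or a double edge in $G$, so both paths have length $3$. Let $x_0\,y\,z\,x_3$ be one of them. If $y,z\in I$, it is a polar ear of length $3$. If $y\in I$ and $z$ is on the rim, then $zx_3$ is a rim edge because $R^\circ$ has no chords, so $z\in\{x_2,x_4\}$ and $x_0\,y\,z$ is a skew ear of length $2$; the case $z\in I$, $y\in\{x_1,x_5\}$ gives the skew ear $y\,z\,x_3$. All this is excluded by Lemma~\ref{lem:ears}. So $y,z$ are on the rim, all three edges are rim edges, and the cycle is $H$.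
\end{proof}

A rim vertex is \emph{bare}, \emph{light} or \emph{heavy} if it has no, exactly one, or at least two neighbors in $I$ in the graph $R$ (so $x_0$ and $x_3$ are treated separately). Let $T$ be the set of heavy vertices and $t=|T|$. A heavy vertex has degree at least $4$ in $R^\circ$, so when there are many of them, Lemma~\ref{lem:three} applies to $R^\circ$ after one rim edge is removed to destroy $H$.

\begin{lemma}\label{lem:heavy}
Either $t\le2$, or $T$ is $\{x_0,x_2,x_4\}$ or $\{x_1,x_3,x_5\}$.
\end{lemma}

\begin{proof}
Suppose not. Let $S=V(H)\setminus T$. Then $t\ge4$, or $t=3$ and two vertices of $S$ are adjacent. If two vertices of $S$ are adjacent, delete the rim edge between them; here $|S|\le3$. Otherwise $t\ge4$; delete a rim edge, incident with $S$ if $S\ne\emptyset$, and add its ends to $S$, so that $|S|=3,2,2$ for $t=4,5,6$. By Lemma~\ref{lem:only} the resulting subgraph of $R^\circ$ has no $6$-cycle. The set $S$ lies on the outer face, and the vertices outside $S$, among them those of $I\ne\emptyset$, have degree at least $4$. This contradicts Lemma~\ref{lem:three}.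
\end{proof}

\section{The piece inside the rim}\label{sec:piece}

\subsection{Terminals}

We now strip off the rim and record the loss of degree in terminals. Let $F$ be the plane graph on $I\cup T$ formed by the edges of $R^\circ$ between these vertices that are not rim edges. (Rim edges between heavy vertices are dropped because of (G2).) By Lemma~\ref{lem:only}, $F$ has no $6$-cycle. For a light vertex $x_j$ let $w_j$ be its neighbor in $I$. By Lemma~\ref{lem:ears}(b), $w_i=w_j$ with $i\neq j$ happens only for adjacent positions, and no three of the $w_j$ coincide. If $w_i=w_{i+1}$, we call this vertex a \emph{merge}, denote it by $W_{i,i+1}$, and call the positions $i,i+1$ \emph{merged}. The terminals of $F$ are: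
\begin{itemize}
\item for each light $x_j$ with $j$ not merged, the vertex $w_j$, a link, at position $j$;
\item each merge $W_{i,i+1}$, a weld, at the positions $i$ and $i+1$;
\item each heavy vertex $x_j$, a weld, at position $j$.
\end{itemize}
These vertices are distinct. The stump of $w_j$ runs along the deleted edge $w_jx_j$ and continues outward, the stump of $W_{i,i+1}$ does the same through $x_i$, and the stump of a heavy vertex leaves it outward (Figure~\ref{fig:piece}). So $F$ is a piece, and the cyclic order of its terminals is that of their positions.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.0]
\fill[gray!20] (0,0) circle (1.2);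
\draw[dashed] (180:2)--(120:2)--(60:2)--(0:2)--(300:2)--(240:2)--cycle;
\draw[dashed] (0,1)--(60:2);
\draw[very thick] (-1,0)--(180:2.6) (0,1)--(120:2)--(120:2.6) (300:2)--(300:2.6) (240:1)--(240:2.6);
\draw (0.85,-0.5)--(300:2)--(0.15,-0.95);
\foreach \a in {180,120,60,0,240} \draw[fill=white] (\a:2) circle (0.07);
\foreach \p in {(-1,0),(0,1),(240:1),(300:2),(0.85,-0.5),(0.15,-0.95)} \fill \p circle (0.07);
\node at (172:2.3) {$x_0$}; \node at (128:2.3) {$x_1$}; \node at (60:2.3) {$x_2$};
\node at (0:2.3) {$x_3$}; \node at (309:2.3) {$x_4$}; \node at (231:2.3) {$x_5$};
\node at (-0.7,0.15) {$w_0$}; \node at (0,0.68) {$W_{1,2}$}; \node at (-0.4,-0.55) {$w_5$};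
\end{tikzpicture}
\caption{A schematic hexagonal region in which $x_0,x_1,x_2,x_5$ are light, $x_3$ is bare and $x_4$ is heavy; the interior vertices lie in the shaded disc. White vertices and dashed edges are deleted, and the thick arcs are the stumps. The terminals are the links $w_0,w_5$ and the welds $W_{1,2},x_4$.}
\label{fig:piece}
\end{figure}

\begin{lemma}\label{lem:piece}
The piece $F$ satisfies (G1) and (G2). The two members of a tight pair have adjacent positions, so they are consecutive in the cyclic order. Every link is in at most one tight pair, so (G4) holds for every partition.
\end{lemma}

\begin{proof}
(G1) A vertex of $I$ loses exactly its edges to light vertices: one if it is a link, two if it is a merge, and none otherwise. A heavy vertex keeps its neighbors in $I$.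

(G2) Two heavy vertices are not adjacent in $F$, which contains neither chords nor rim edges. A merge adjacent to a heavy vertex would have three rim neighbors. If $W_{i,i+1}$ and $W_{k,k+1}$ were adjacent, there would be ears of length $3$ from each of $x_i,x_{i+1}$ to each of $x_k,x_{k+1}$. For $k=i+2,\,i+3,\,i+4$ the pairs of positions $\{i,i+3\}$, $\{i,i+3\}$, $\{i+1,i+4\}$ among these have distance $3$, contrary to Lemma~\ref{lem:ears}(a).

\emph{Tight pairs.} If the link $w_j$ is adjacent to a heavy vertex $x_h$, it has the rim neighbors $x_j,x_h$, so $h=j\pm1$. If $w_j$ is adjacent to $W_{i,i+1}$, there are ears of length $3$ from $x_j$ to $x_i$ and to $x_{i+1}$, so $j$ has distance at most $2$ from both $i$ and $i+1$, and $j\in\{i-1,i+2\}$.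

Suppose $w_j$ is adjacent to two welds. By what was just shown, one of them occupies position $j-1$ and the other position $j+1$. If both are heavy, $w_j$ has three rim neighbors. If they are $W_{j-2,j-1}$ and $x_{j+1}$, then $x_{j+1}\,w_j\,W_{j-2,j-1}\,x_{j-2}$ is an ear of length $3$ whose ends have distance $3$, and if they are $x_{j-1}$ and $W_{j+1,j+2}$, then $x_{j-1}\,w_j\,W_{j+1,j+2}\,x_{j+2}$ is such an ear. If both are merges, then $x_{j-1}\,W_{j-2,j-1}\,w_j\,W_{j+1,j+2}\,x_{j+1}$ is an ear of length $4$ whose ends have distance $2$. Each case contradicts Lemma~\ref{lem:ears}.
\end{proof}

\subsection{Routes}

Paths of $F$ may pass through heavy vertices, so Lemma~\ref{lem:ears} has to be extended. A \emph{route} is a path of $R^\circ$ between distinct rim vertices that uses no rim edge and has all internal vertices in $I\cup T$. Its internal heavy vertices divide it into \emph{parts}. Since $R^\circ$ has no chords, each part is an ear.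

\begin{lemma}\label{lem:routes}
Let a route of length $L$ have ends $x,y$.
\begin{itemize}
\item[(i)] If $x,y$ have distance $1$, then $L\in\{2,3\}$ or $L\ge6$.
\item[(ii)] If $x,y$ have distance $2$ and the middle vertex is not heavy, then $L=3$ or $L\ge6$ for a skew pair, and $L\ge5$ for a cross pair.
\item[(iii)] If $x,y$ have distance $3$, then $L\ge4$, and $L=4$ only if the route is an ear.
\end{itemize}
\end{lemma}

\begin{proof}
For a route with one part this is Lemma~\ref{lem:ears}, and with three or more parts $L\ge6$. Let there be two parts, meeting at the heavy vertex $u$, and use the bounds $2,3,4$ of Lemma~\ref{lem:ears}(a). In (i) the distances from $u$ to the two ends are $1,2$ or $2,3$, so $L\ge5$; and $L\ne5$, since the route and the rim edge $xy$ would form a $6$-cycle of $R^\circ$ other than $H$. In (ii) $u$ is not the middle vertex, so the distances are $1,3$ or $2,2$, and $L\ge6$. In (iii) the distances are $1,2$, and $L\ge5$.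
\end{proof}

Let $P$ be a path of $F$ between distinct terminals $\tau,\tau'$. Extend it at a link $w_j$ by the edge $w_jx_j$, at a merge $W_{i,i+1}$ by an edge to $x_i$ or to $x_{i+1}$, and not at all at a heavy vertex. Light vertices are not in $F$, so the result is a route. Its length $L(P)$ does not depend on the choice made at a merge, and we may apply Lemma~\ref{lem:routes} to either choice. At a link the extension adds $1$ while the cost adds $\frac12$; at a merge they add $1$ and $0$; at a heavy vertex $0$ and $0$. Hence $c(P)+c(P')=6$ if and only if $L(P)+L(P')$ equals the \emph{critical sum} $\sigma=6+\lambda(\tau)+\lambda(\tau')$, where $\lambda$ is $1$ for a link, $2$ for a merge and $0$ for a heavy vertex.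

\subsection{Pairs that may share an interval}

Two terminals are \emph{good} if $c(P)+c(P')\ne6$ for all paths $P,P'$ of $F$ between them. Two merges are \emph{opposite} if they have the form $W_{i,i+1},W_{i+3,i+4}$. We call the following pairs \emph{dangerous}:
\begin{itemize}
\item[(D1)] two links at distance $3$;
\item[(D2)] a link and a link or heavy vertex at distance $2$, with a heavy middle vertex;
\item[(D3)] two heavy vertices at distance $1$ or $2$;
\item[(D4)] a tight pair consisting of a link and a merge;
\item[(D5)] two opposite merges.
\end{itemize}
The list refers only to distances on $H$ and to tightness, so from here on all rotations and reflections of the positions are available as symmetries.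

\begin{lemma}\label{lem:good}
Every pair of terminals that is not dangerous is good.
\end{lemma}

\begin{proof}
We determine the possible values of $L=L(P)$ by Lemma~\ref{lem:routes} and check that no two of them add up to $\sigma$. If the values lie in $\{3\}\cup[6,\infty)$, the sums are $6$ or at least $9$; if they lie in $[5,\infty)$, the sums are at least $10$.

\emph{Two links, $\sigma=8$.} Here $L=|P|+2\ge3$. The distance is $1$, or it is $2$ with a middle vertex that is not heavy. By (i) and (ii) the values lie in $\{3\}\cup[6,\infty)$ or in $[5,\infty)$.

\emph{A link and a heavy vertex, $\sigma=7$.} At distance $1$ the values lie in $\{2,3\}\cup[6,\infty)$ and the sums are $4,5,6$ or at least $8$. At distance $2$ the middle vertex is not heavy, and the values lie in $\{3\}\cup[6,\infty)$ or in $[5,\infty)$. At distance $3$ the sums are at least $8$.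

\emph{Two heavy vertices, $\sigma=6$.} The distance is $3$ and the sums are at least $8$.

\emph{A merge $W_{i,i+1}$ and a link ($\sigma=9$) or heavy vertex ($\sigma=8$) at position $j$.} Reversing the order of the positions if necessary, $j\in\{i+2,i+3\}$. Let $j=i+3$. Extending to $x_i$ gives $L\ge4$ by (iii). If $L=4$, the route is an ear, and extending to $x_{i+1}$ instead gives an ear of length $4$ with ends at distance $2$, contrary to Lemma~\ref{lem:ears}(a). So $L\ge5$, and the sums are at least $10$. Let $j=i+2$ and extend to $x_{i+1}$, so that (i) applies. For a link that is not tight with the merge, $|P|\ge2$, so $L=|P|+2\geq4$ and hence $L\ge6$. For a heavy vertex, $|P|\ge2$ by (G2), so $L=|P|+1\ge3$ and the values lie in $\{3\}\cup[6,\infty)$; the sums avoid $8$.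

\emph{Two merges, $\sigma=10$.} They are not opposite, so they have the form $W_{i,i+1}$, $W_{i+2,i+3}$. Extending to $x_i,x_{i+3}$ gives $L\ge4$, and then extending to $x_{i+1},x_{i+2}$ gives $L\ge6$ by (i).
\end{proof}

\section{Splitting the terminals into three intervals}\label{sec:cuts}

By Lemmas~\ref{lem:piece} and~\ref{lem:good}, the piece $F$ contradicts Lemma~\ref{lem:glue} as soon as its terminals are partitioned into at most three intervals such that no interval contains a dangerous pair, which gives (G3), and such that the intervals can be named so that (G5) holds. With at most two nonempty intervals, take $A=\emptyset$. With three nonempty intervals, any two of them adjoin at exactly one \emph{cut}, a pair of consecutive terminals in different intervals. Tight pairs are consecutive, so a tight pair between two intervals is the cut between them. Hence (G5) can be arranged if some cut is \emph{safe}, that is, not a tight pair: name $A$ and $B$ the intervals adjoining there. Two observations provide safe cuts.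
\begin{itemize}
\item[(S1)] A cut between two terminals of the same kind is safe.
\item[(S2)] The two cuts or gaps at a link are not both tight, by Lemma~\ref{lem:piece}. In particular, if one of three nonempty intervals consists of a single link, there is a safe cut.
\end{itemize}
We describe an interval by its set of positions; bare positions carry no terminal. The list (D1)--(D5) gives the following test.
\begin{itemize}
\item[(S3)] A set of at most three consecutive unmerged positions contains no dangerous pair if at most one of them is heavy and, when there are three, the middle one is not heavy.
\end{itemize}
Let $\mu$ be the number of merges. If $t=3$, the vertices that are not heavy are pairwise nonadjacent by Lemma~\ref{lem:heavy}, so $\mu=0$.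

\subsection{No merge}

Let $t\le1$, or let $t=2$ with the heavy vertices at distance $1$ or $3$. Use the two intervals $\{i,i+1,i+2\}$ and $\{i+3,i+4,i+5\}$, with $i$ chosen so that the set of heavy positions is $\emptyset$, $\{i\}$, $\{i+5,i\}$ or $\{i,i+3\}$. Both intervals pass the test (S3).

Let $t=2$ with heavy positions $i-1$ and $i+1$. Use $\{i\}$, $\{i+1,i+2\}$, $\{i+3,i+4,i+5\}$, which pass (S3). If $x_i$ is bare, the first interval is empty; otherwise it is a single link and (S2) applies.

Let $t=3$ with heavy positions $i,i+2,i+4$. The two partitions
\[
X:\ \{i+1,i+2\},\{i+3,i+4\},\{i+5,i\},\qquad Y:\ \{i,i+1\},\{i+2,i+3\},\{i+4,i+5\}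
\]
pass (S3). If $x_{i+1}$ is bare, then $x_i,x_{i+2}$ is a cut of $X$ between two welds. Otherwise $w_{i+1}$ is a link, it forms a cut of $X$ with $x_i$ and a cut of $Y$ with $x_{i+2}$, and one of these is safe by (S2). So $X$ or $Y$ works.

\subsection{One merge}

Here $t\le2$. Let $W$ be the merge and let $r_1,r_2,r_3,r_4$ be the other positions, in order, starting after $W$. We always make $\{W\}$ an interval, which takes care of (D4), and split the remaining positions into two intervals.

Consider $\{W\},\{r_1\},\{r_2,r_3,r_4\}$. It passes (S3) if $r_3$ is not heavy and $r_2,r_4$ are not both heavy. Condition (G5) causes no trouble: if $r_1$ is bare, the second interval is empty; if $r_1$ carries a link, (S2) applies; and if $r_1$ is heavy, it forms a cut of two welds with $W$. The mirror image $\{W\},\{r_1,r_2,r_3\},\{r_4\}$ works in the same way if $r_2$ is not heavy and $r_1,r_3$ are not both heavy. If both partitions fail, then $r_3$ is heavy or $r_2,r_4$ are heavy, and $r_2$ is heavy or $r_1,r_3$ are heavy. Since $t\le2$, the set of heavy positions is $\{r_2,r_3\}$, $\{r_1,r_3\}$ or $\{r_2,r_4\}$. Then $\{W\},\{r_1,r_2\},\{r_3,r_4\}$ passes (S3), and the cut between $r_2$ and $r_3$, between $W$ and $r_1$, or between $r_4$ and $W$, respectively, is between two welds.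

\subsection{Two or three merges}

If there are at most three terminals, put each in its own interval; two of them are merges, so if there are three intervals, some cut is between two welds. Otherwise $\mu=2$, and besides the merges $W,W'$ there are exactly two terminals $x,y$, each a link or a heavy vertex. Recall that a merge and a heavy vertex never form a dangerous pair, and that a merge and a link do so only if they are tight.

Suppose the merges are not opposite. Then the cyclic order is $W,W',x,y$, and $x,y$ have distance $1$. If $x,y$ are not both heavy, use $\{W,W'\},\{x,y\}$. If both are heavy, use $\{W',x\},\{y,W\}$.

Suppose the merges are opposite, with cyclic order $x,W,y,W'$. The partition $\{x,W\},\{y,W'\}$ works unless $xW$ or $yW'$ is tight, and $\{W,y\},\{W',x\}$ works unless $yW$ or $xW'$ is tight. Let both fail. By (S2), $xW$ and $xW'$ are not both tight, and neither are $yW$ and $yW'$. So $xW$ and $yW$ are tight, or $xW'$ and $yW'$ are; exchanging the names of the merges and reversing the order, assume the former. Then $x,y$ are links, $xW'$ is not tight, and $\{W\},\{y\},\{W',x\}$ contains no dangerous pair inside an interval and has a safe cut by (S2).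

\medskip
In every case $F$ has a partition satisfying (G1)--(G5), contrary to Lemma~\ref{lem:glue}. This proves Proposition~\ref{prop:hex}, and with it Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}

\bibitem{Choi}
I.~Choi, \emph{Toroidal graphs containing neither $K_5^{-}$ nor 6-cycles are 4-choosable}, arXiv:1307.3293 (2013).

\bibitem{FJMS}
G.~Fijav\v{z}, M.~Juvan, B.~Mohar, R.~\v{S}krekovski, \emph{Planar graphs without cycles of specific lengths}, European J. Combin. 23 (2002) 377--388.

\end{thebibliography}
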